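# Hyperbolicity of elliptic relative equilibria as the eccentricity tends to one

## A singular equation on $(-\pi,\pi)$, its Dirichlet kernel $K$, and the integral $T$

Let $(V,\langle\cdot,\cdot\rangle)$ be a finite-dimensional Euclidean space with an orthogonal complex structure $J$ (so $J^2=-I$ and $\langle Ju,Jv\rangle=\langle u,v\rangle$), and let $R$ be a symmetric, positive definite operator on $V$. It need not commute with $J$. Put $f(t)=1+\cos t$ and consider
$$y''+2Jy'=\frac{R}{f}\,y,\qquad t\in(-\pi,\pi). \tag{1}$$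
The coefficient blows up at both ends, like $2R/(\pi-|t|)^2$. We write $V_{\mathbb C}$ for the complexification of $V$, extend $J,R$ complex-linearly, and extend $\langle\cdot,\cdot\rangle$ to a Hermitian product, linear in the first entry.

**Definition ($K$ and $T$).** Let $\mathcal H_0=H^1_0([-\pi,\pi];V_{\mathbb C})$. The space $K$ consists of all $\psi\in\mathcal H_0$ that solve (1) on $(-\pi,\pi)$. For $\psi\in K$ put
$$T(\psi)=\int_{-\pi}^{\pi}\frac{\cos t\,\langle R\psi,\psi\rangle}{f^2}\,dt\in[-\infty,\infty). \tag{2}$$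

The positive part of the integral is finite, because $f\ge1$ where $\cos t\ge0$. Near $t=\pm\pi$ the integrand is negative, and the integral may diverge there.

**Example 1 ($R=I$).** Substitute $y=e^{-Jt}z$. Then $y'=e^{-Jt}(z'-Jz)$ and $y''=e^{-Jt}(z''-2Jz'-z)$, so $y''+2Jy'=e^{-Jt}(z''+z)$ and (1) becomes $z''+z=z/f$. Since $f''+f=-\cos t+1+\cos t=1$, the function $z=fv$ is a solution for every $v\in V_{\mathbb C}$, and it vanishes at $\pm\pi$. So $\psi=f e^{-Jt}v\in K$. Here $\langle R\psi,\psi\rangle=f^2|v|^2$, and therefore $T(\psi)=|v|^2\int_{-\pi}^{\pi}\cos t\,dt=0$.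

What this is for: replace $f$ by $f_e=1+e\cos t$ with $0\le e<1$. The equation
$$y''+2Jy'=\frac{R}{1+e\cos t}\,y \tag{3}$$
is then regular and $2\pi$-periodic, and we want to know whether its monodromy has eigenvalues on the unit circle when $e$ is close to $1$. Since $\frac1{f_e}-\frac1f=(1-e)\frac{\cos t}{ff_e}$, the number $T(\psi)$ measures, to first order in $1-e$, how the quadratic form belonging to (1) changes at a null vector $\psi$ when $e$ moves down from $1$. We shall see that if $T<0$ on $K\setminus\{0\}$, then (3) is hyperbolic for all $e$ near $1$. Example 1 warns us that $T\le 0$ cannot be improved for all $R>0$. Most of these notes is a proof that $T\le0$ always holds, with equality only for functions like those of Example 1.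

## Planar central configurations and their elliptic relative equilibria

Take $n\ge3$ bodies in the plane with masses $m_1,\dots,m_n>0$ and potential $U(x)=\sum_{i<j}\frac{m_im_j}{|x_i-x_j|}$, $x\in(\mathbb R^2)^n$. Let $M=\mathrm{diag}(m_1,m_1,\dots,m_n,m_n)$ and $\langle x,y\rangle_M=\sum_i m_i\,x_i\cdot y_i$. The normalized configuration space is
$$\mathcal E=\Big\{x:\ \sum_i m_ix_i=0,\ \sum_i m_i|x_i|^2=1,\ x_i\ne x_j\text{ for }i\ne j\Big\}.$$

**Definition (central configuration, nondegenerate minimizer).** A central configuration is a critical point $a_0$ of $U|_{\mathcal E}$. Eigenvalues of the Hessian $D^2U|_{\mathcal E}(a_0)$ are taken with respect to the metric induced by $\langle\cdot,\cdot\rangle_M$. Rotation invariance always gives the eigenvalue $0$, with the infinitesimal rotation of $a_0$ as eigenvector. If the kernel is exactly this line and all remaining eigenvalues are strictly positive, $a_0$ is called a nondegenerate minimizer.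

For three equal masses the equilateral triangle is an example; this is verified in Example 2 below.

**Definition (elliptic relative equilibrium, hyperbolicity).** For each $e\in[0,1)$ a central configuration gives a homographic solution: every body moves on a Keplerian ellipse of eccentricity $e$ and the configuration stays similar to $a_0$. This is the elliptic relative equilibrium (ERE) of $a_0$. For $e=0$ it is a rigid uniform rotation. Linearize along it, with the true anomaly $t\in[0,2\pi]$ as independent variable. The Meyer–Schmidt reduction splits the linear Hamiltonian system symplectically into a $4$-dimensional part for the center of mass and total momentum, a $4$-dimensional Keplerian part, and a $(4n-8)$-dimensional essential part, which is $2\pi$-periodic. Let $\gamma_e(t)\in Sp(4n-8)$ be the fundamental solution of the essential part, $\gamma_e(0)=I$. The ERE is hyperbolic if $\gamma_e(2\pi)$ has no eigenvalue on the unit circle.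

Hu and Ou (Xijun Hu, Yuwei Ou, "Collision index and stability of elliptic relative equilibria in planar n-body problem", arXiv:1509.02605 (2015)) show that if $a_0$ is a nondegenerate minimizer and satisfies an additional collision nondegenerate condition, then the ERE is hyperbolic for $1-e$ sufficiently small, and they conjecture that the additional condition is not needed. The statement without that condition is true.

**Theorem A.** Let $n\ge3$ and let $a_0$ be a nondegenerate minimizer. Then there is $\varepsilon>0$, depending on $n$, the masses and $a_0$, such that the ERE of $a_0$ is hyperbolic for all $e\in(1-\varepsilon,1)$.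

Two complements will also be proved.

**Theorem B.** Let $(V,\langle\cdot,\cdot\rangle)$ be a finite-dimensional Euclidean space with orthogonal complex structure $J$, let $R>0$ be symmetric, and let
$$W=\{v\in V:\ Rv=v,\ RJv=Jv\}.$$
For $e<1$ close to $1$ the monodromy of (3) has exactly $2\dim_{\mathbb R}W$ eigenvalues on the unit circle (counted with algebraic multiplicity), all equal to $1$. In particular it is hyperbolic for $e$ near $1$ if $W=0$. If $W\ne0$, it has the eigenvalue $1$ for every $e\in[0,1)$.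

**Theorem C.** Let $a_0$ be any central configuration for which $D^2U|_{\mathcal E}(a_0)$ has an eigenvalue $<-U(a_0)/8$. Then for every $\omega$ with $|\omega|=1$ there are $e_j\to1$ with $\omega\in\sigma(\gamma_{e_j}(2\pi))$.

## From Newton's equation to $y''+2Jy'=Ry/(1+e\cos t)$

Let $\mu=U(a_0)$ and let $J$ be the rotation by $90^\circ$ in each $\mathbb R^2$. Let $V\subset(\mathbb R^2)^n$ be the $\langle\cdot,\cdot\rangle_M$-orthogonal complement of the translations and of $\mathrm{span}(a_0,Ja_0)$. Since $a_0$ is centered, the translations are orthogonal to $a_0$ and $Ja_0$, so $\dim V=2n-4$.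

**Step 1 (rotating–pulsating coordinates turn the ERE into an equilibrium).** Write $\mathbb R^2=\mathbb C$, let $\tau$ be physical time and let $x=\zeta q$, where $\zeta=re^{i\theta}$ is a Kepler orbit:
$$\ddot\zeta=-\mu\zeta/|\zeta|^3,\qquad r^2\dot\theta=\ell,\qquad r=\frac{p}{1+e\cos\theta},\qquad p=\ell^2/\mu .$$
By homogeneity and rotation equivariance, $\nabla U(\zeta q)=r^{-2}e^{i\theta}\nabla U(q)$. Insert $x=\zeta q$ in $M\ddot x=\nabla U(x)$ and divide by $\zeta$; since $\ddot\zeta/\zeta=-\mu r^{-3}$,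
$$\ddot q+2\frac{\dot\zeta}{\zeta}\dot q-\mu r^{-3}q=r^{-3}M^{-1}\nabla U(q),\qquad \frac{\dot\zeta}{\zeta}=\frac{\dot r}{r}+i\dot\theta .$$
Let $'=d/d\theta$. From $\dot q=\ell r^{-2}q'$ we get $\ddot q=\ell^2r^{-4}q''-2\ell^2r^{-5}r'q'$, while $2\frac{\dot r}{r}\dot q=2\ell^2r^{-5}r'q'$. So $\ddot q+2\frac{\dot r}r\dot q=\ell^2r^{-4}q''$, and $2i\dot\theta\dot q=2i\ell^2r^{-4}q'$. Multiply by $r^4/\ell^2$ and use $r/\ell^2=\mu^{-1}/(1+e\cos\theta)$. With $t=\theta$,
$$q''+2Jq'=\frac1{1+e\cos t}\Big(q+\mu^{-1}M^{-1}\nabla U(q)\Big). \tag{4}$$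
By the Lagrange multiplier rule $\nabla U(a_0)=\lambda Ma_0+Mc$ with $c$ a translation. The total force vanishes and $a_0$ is centered, so $c=0$; Euler's identity $\nabla U(a_0)\cdot a_0=-\mu$ and $|a_0|_M=1$ give $\lambda=-\mu$. Thus $M^{-1}\nabla U(a_0)=-\mu a_0$, and the ERE is $q\equiv a_0$. Linearizing (4) there,
$$y''+2Jy'=\frac{\hat R}{1+e\cos t}\,y,\qquad \hat R=I+\mu^{-1}M^{-1}D^2U(a_0), \tag{5}$$
with $\hat R$ symmetric for $\langle\cdot,\cdot\rangle_M$.

**Step 2 (the linear system splits).** Translation invariance gives $\hat R=I$ on translations. Differentiating $\nabla U(sx)=s^{-2}\nabla U(x)$ at $s=1$ gives $D^2U(a_0)a_0=-2\nabla U(a_0)$, so $\hat Ra_0=3a_0$. Differentiating $\nabla U(e^{i\alpha}x)=e^{i\alpha}\nabla U(x)$ at $\alpha=0$ gives $D^2U(a_0)Ja_0=J\nabla U(a_0)$, so $\hat RJa_0=Ja_0-Ja_0=0$. Hence the translations and $\mathrm{span}(a_0,Ja_0)$ are invariant under $J$ and $\hat R$. Since $\hat R$ is symmetric and $J$ is orthogonal for $\langle\cdot,\cdot\rangle_M$, so is $V$. Put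 $R=\hat R|_V$.

**Step 3 (the $V$-part of (5) is the essential part).** A solution $\delta x(\tau)$ of the linearized Newton equation along the ERE corresponds to $\delta x=\zeta y$ with $y$ solving (5); passing from $\tau$ to the true anomaly only reparametrizes a linear ODE along a fixed solution. The symplectic form is $\langle\delta x_1,\delta\dot x_2\rangle_M-\langle\delta\dot x_1,\delta x_2\rangle_M$. The center-of-mass part and the Keplerian part are the invariant subspaces of those $(\delta x,M\delta\dot x)$ with $\delta x,\delta\dot x$ in the translations, respectively in $\zeta\,\mathrm{span}(a_0,Ja_0)$. The essential part is the symplectic complement of their sum. By $M$-orthogonality and $J$-invariance it consists of the pairs with $\delta x,\delta\dot x\in\zeta V=V$, that is, of the solutions with $y\in V$. So the essential part is (3) with $R=\hat R|_V$. With $p=y'+Jy$ it reads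
$$y'=p-Jy,\qquad p'=-Jp-y+\frac{R}{1+e\cos t}\,y,$$
which is the Hamiltonian system with matrix $\begin{pmatrix}I&-J\\J&I-R/(1+e\cos t)\end{pmatrix}$ in the coordinates $(p,y)$. The passage between $(\delta x,M\delta\dot x)$ and $(y,y')$ is linear with coefficients built from $\zeta,\dot\zeta$, hence $2\pi$-periodic in the true anomaly. Any other choice of $2\pi$-periodic linear coordinates, and any shift of the initial time, replaces the monodromy by a conjugate matrix. Therefore
$$\omega\in\sigma(\gamma_e(2\pi))\iff\text{(3) has a solution }y\not\equiv0\text{ in }V_{\mathbb C}\text{ with }y(t+2\pi)=\omega y(t). \tag{6}$$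

**Lemma 1.** (a) $a_0$ is a nondegenerate minimizer if and only if $R>0$ on $V$. More precisely, the Hessian of $U|_{\mathcal E}$ at $a_0$ is $\mu\langle\hat Rv,v\rangle_M$ on $T_{a_0}\mathcal E=\mathbb RJa_0\oplus V$. (b) $\langle Rv,v\rangle_M+\langle RJv,Jv\rangle_M>2|v|_M^2$ for $0\ne v\in V$. Hence $W=\{v\in V:Rv=v,\ RJv=Jv\}=0$.

*Proof.* (a) $T_{a_0}\mathcal E$ consists of the centered $v$ with $\langle v,a_0\rangle_M=0$, which is $\mathbb RJa_0\oplus V$. For a curve $c$ in $\mathcal E$ with $c(0)=a_0$, $\dot c(0)=v$, differentiating $|c|_M^2=1$ twice gives $\langle a_0,\ddot c(0)\rangle_M=-|v|_M^2$. Hence the second derivative of $U\circ c$ at $0$ is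
$$D^2U(v,v)+\nabla U(a_0)\cdot\ddot c(0)=D^2U(v,v)-\mu\langle a_0,\ddot c(0)\rangle_M=D^2U(v,v)+\mu|v|_M^2=\mu\langle\hat Rv,v\rangle_M .$$
Since $\hat RJa_0=0$, the claim follows.

(b) Let $w_{ij}=v_i-v_j$, $r_{ij}=|a_{0,i}-a_{0,j}|$, and let $u_{ij}$ be the unit vector along $a_{0,i}-a_{0,j}$. The Hessian of $1/|w|$ gives
$$D^2U(v,v)=\sum_{i<j}m_im_jr_{ij}^{-3}\big(3(u_{ij}\cdot w_{ij})^2-|w_{ij}|^2\big).$$
In the plane $(u\cdot w)^2+(u\cdot Jw)^2=|w|^2$ for $|u|=1$. Adding the expressions for $v$ and $Jv$, each bracket contributes $3|w_{ij}|^2-2|w_{ij}|^2$, so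
$$\langle Rv,v\rangle_M+\langle RJv,Jv\rangle_M=2|v|_M^2+\mu^{-1}\sum_{i<j}m_im_jr_{ij}^{-3}|v_i-v_j|^2. \tag{7}$$
The last sum is positive: otherwise all $v_i$ coincide, and $\sum m_iv_i=0$ gives $v=0$. For $v\in W$ the left side equals $2|v|_M^2$, so $v=0$. $\square$

**Example 2 (equilateral triangle, equal masses).** Let $m_1=m_2=m_3$ and let $a_0$ be proportional to $(1,\varpi,\varpi^2)$ with $\varpi=e^{2\pi i/3}$. The triangle is central: the force on each body points to the center, with equal strength. Here $V=\mathbb C\,(1,\varpi^2,\varpi)$, of real dimension $2$. The map $(Sx)_i=\varpi^{-1}x_{i+1}$ (indices mod $3$) preserves $U$ and $\langle\cdot,\cdot\rangle_M$, fixes $a_0$, and multiplies $(1,\varpi^2,\varpi)$ by $\varpi^{-2}=\varpi$. So $R$ commutes with a rotation by $120^\circ$ of the plane $V$. That rotation leaves no line invariant, so the symmetric operator $R$ is a scalar $\rho I$. To find $\rho$ use (7) with all $r_{ij}=d$. For centered $v$ we have $\sum_{i<j}m_im_j|v_i-v_j|^2=m|v|_M^2$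 with $m=\sum m_i$. For $v=a_0$ this says $\sum_{i<j}m_im_jd^2=m$, so $\mu d^3=m$. Hence (7) reads $2\rho|v|_M^2=2|v|_M^2+|v|_M^2$, and $R=\frac32I$. By Lemma 1(a) this is a nondegenerate minimizer.

**Example 3 (three equal masses on a line).** Let $m_i=1$, $a_0=(-s,0,s)$ on the horizontal axis, $s^2=\frac12$; it is central by symmetry. Then $\mu=\frac2s+\frac1{2s}=\frac5{2s}$, and $V$ is spanned by the horizontal unit vector $v=(1,-2,1)/\sqrt6$ and $Jv$. Put $A=\mu^{-1}\sum r_{ij}^{-3}|v_i-v_j|^2$. The pairs $(1,2)$ and $(2,3)$ have $|v_i-v_j|^2=\frac96$, and the pair $(1,3)$ contributes $0$, so $A=\frac{2s}{5}\cdot\frac{3}{s^3}=\frac{12}5$. The formula for $D^2U$ has no mixed horizontal–vertical terms, so $Rv=(1+2A)v=\frac{29}5v$ and $RJv=(1-A)Jv=-\frac75Jv$. The Hessian has the eigenvalue $-\frac75U(a_0)<-\frac18U(a_0)$, so Theorem C applies.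

From now on, until the proof of Theorem C, $(V,\langle\cdot,\cdot\rangle,J,R)$ is abstract as in Theorem B, with $R>0$. The hypothesis $W=0$ will enter only at the very end of the proof of Proposition 4.

## The forms $Q_e$ and two cases settled by hand

Let $f_e=1+e\cos t$, $f=f_1$, on $[-\pi,\pi]$. For $|\omega|=1$ put
$$\mathcal H_\omega=\{y\in H^1([-\pi,\pi];V_{\mathbb C}):\ y(\pi)=\omega y(-\pi)\}\supset\mathcal H_0,$$
$$Q_e(y)=\int_{-\pi}^{\pi}|y'|^2-2\,\mathrm{Re}\langle Jy',y\rangle+\frac{\langle Ry,y\rangle}{f_e}\,dt,$$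
considered on $\mathcal H_\omega$ if $e<1$, and on $\mathcal H_0$ if $e=1$.

**Step 1 (the forms have discrete spectrum).** Recall Hardy's inequality: if $u(0)=0$ and $u'\in L^2(0,a)$, then $u(\sigma)/\sigma=\int_0^1u'(s\sigma)\,ds$, and Minkowski's inequality gives $\|u/\sigma\|\le\int_0^1s^{-1/2}ds\,\|u'\|=2\|u'\|$. Since $f=2\sin^2\frac{\pi-|t|}2\ge2(\pi-|t|)^2/\pi^2$, we get $\int|y|^2/f\le C\int|y'|^2$ on $\mathcal H_0$, so $Q_1$ is bounded on $\mathcal H_0$. From $2|\langle Jy',y\rangle|\le\frac12|y'|^2+2|y|^2$,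
$$Q_e(y)\ \ge\ \tfrac12\int|y'|^2+\int\frac{\langle Ry,y\rangle}{f_e}-2\int|y|^2. \tag{8}$$
So, after adding a multiple of $\|y\|_{L^2}^2$, each form is equivalent to the square of the $H^1$ norm. It is closed and semibounded, and since $H^1$ embeds compactly in $L^2$ it has compact resolvent. Let $i_\omega(e),n_\omega(e)$ be the Morse index (number of negative eigenvalues) and the nullity of $Q_e$ on $\mathcal H_\omega$, and $i_D,n_D$ those of $Q_1$ on $\mathcal H_0$. All are finite. The index is the maximal dimension of a subspace on which the form is negative (away from $0$), and index plus nullity is the maximal dimension of a subspace on which it is $\le0$.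

**Step 2 (nullity detects multipliers).** The sesquilinear form of $Q_e$ is
$$\int\langle y'+Jy,z'\rangle+\Big\langle-Jy'+\frac{Ry}{f_e},z\Big\rangle\,dt .$$
(For $z=y$ use $\langle Jy,y'\rangle=-\overline{\langle Jy',y\rangle}$.) Let $e<1$ and let $y\in\mathcal H_\omega$ be in its kernel. Testing with $z\in C_c^\infty$ gives $(y'+Jy)'=-Jy'+Ry/f_e$, which is (3). Testing with general $z\in\mathcal H_\omega$ leaves $\langle y'+Jy,z\rangle|_{-\pi}^{\pi}=0$, that is, $(y'+Jy)(\pi)=\omega(y'+Jy)(-\pi)$, hence $y'(\pi)=\omega y'(-\pi)$. Conversely such solutions are in the kernel. They are exactly the solutions with $y(t+2\pi)=\omega y(t)$. So by (6), or by definition of the monodromy in the abstract setting,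
$$\omega\text{ is an eigenvalue of the monodromy of (3)}\iff n_\omega(e)>0. \tag{9}$$
In the same way, by density of $C_c^\infty$ in $\mathcal H_0$ and boundedness of $Q_1$, the kernel of $Q_1$ on $\mathcal H_0$ is the space $K$ of the first section, and $n_D=\dim K$.

**Example 4 (the case $R\ge\rho I$ with $\rho>1$).** As in Example 1 put $y=e^{-Jt}z$; since $e^{-Jt}$ is $2\pi$-periodic, $z\in\mathcal H_\omega$ too. Then $|y'|^2=|z'|^2+|z|^2+2\mathrm{Re}\langle Jz',z\rangle$ and $-2\mathrm{Re}\langle Jy',y\rangle=-2\mathrm{Re}\langle Jz',z\rangle-2|z|^2$, so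
$$Q_e(y)\ge\int|z'|^2-|z|^2+\rho\frac{|z|^2}{f_e}\,dt .$$
Write $z=f_eu$. Then $|z'|^2=f_e^2|u'|^2+f_ef_e'(|u|^2)'+f_e'^2|u|^2$. Integrate the middle term by parts; the boundary terms vanish since $f_e'(\pm\pi)=0$. Using $f_e''=1-f_e$ we get $\int|z'|^2=\int f_e^2|u'|^2+|z|^2-|z|^2/f_e$. Hence
$$Q_e(y)\ge\int f_e^2|u'|^2\,dt+(\rho-1)\int\frac{|z|^2}{f_e}\,dt>0\qquad(y\ne0).$$
So $n_\omega(e)=0$ for all $\omega$: the system is hyperbolic for every $e\in[0,1)$. This covers the equal-mass equilateral triangle, where $\rho=\frac32$.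

**Example 5 (the case $R=I$).** The same computation is an equality with $\rho=1$. For $e=1$ and $z=fu\in\mathcal H_0$ the boundary term is $\frac{f'}{f}|z|^2$, which tends to $0$ because $|z|^2=o(\pi-|t|)$. So $Q_1(y)=\int f^2|u'|^2\ge0$, whence $i_D=0$ and $K=\{fe^{-Jt}v\}$. For $e<1$ the functions $f_ee^{-Jt}v$ are $2\pi$-periodic solutions of (3): the multiplier $1$ persists for all $e$. Thus $R>0$ alone does not give hyperbolicity.

The completion of the square in Example 4 uses $R\ge\rho I$ with $\rho>1$. In our problem only $R>0$ is given, and (7) only controls the sum of the values at $v$ and $Jv$. For a smaller $R$ the form $Q_e$ may be indefinite, and positivity must be replaced by a count.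

## Squeezing the index between Dirichlet data

The natural count is to compare $Q_e$ on $\mathcal H_\omega$ with its limit $Q_1$ on $\mathcal H_0$.

**Lemma 2.** There is $\varepsilon_1>0$ such that $i_\omega(e)+n_\omega(e)\le i_D+n_D$ for all $|\omega|=1$ and $e\in(1-\varepsilon_1,1)$.

*Proof.* The purpose is to show that a space on which $Q_e\le0$ is forced, as $e\to1$, into functions vanishing at $\pm\pi$. If the claim fails, then with $k=i_D+n_D+1$ there are $e_j\to1$, $\omega_j$ on the unit circle and $k$-dimensional $F_j\subset\mathcal H_{\omega_j}$ with $Q_{e_j}\le0$ on $F_j$. Take $L^2$-orthonormal bases $y_j^{(1)},\dots,y_j^{(k)}$ of $F_j$. By (8), every $L^2$-unit vector $y\in F_j$ satisfies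
$$\int|y'|^2\le4,\qquad\int\frac{\langle Ry,y\rangle}{f_{e_j}}\le2 .$$
Pass to a subsequence with $y_j^{(a)}\to y^{(a)}$ weakly in $H^1$ and uniformly. The limits are again $L^2$-orthonormal. Fix $c\in\mathbb C^k$ and let $y_j=\sum_ac_ay_j^{(a)}\to y=\sum_ac_ay^{(a)}$. By Fatou's lemma,
$$\int\frac{\langle Ry,y\rangle}{f}\le\liminf_j\int\frac{\langle Ry_j,y_j\rangle}{f_{e_j}}<\infty .$$
Since $R>0$, $y$ is continuous and $1/f$ is not integrable at $\pm\pi$, we get $y(\pm\pi)=0$, so $y\in\mathcal H_0$. Further, $\int|y'|^2\le\liminf\int|y_j'|^2$, and $\int\langle Jy_j',y_j\rangle\to\int\langle Jy',y\rangle$ (weak times strong convergence). Adding, $Q_1(y)\le\liminf Q_{e_j}(y_j)\le0$. So $Q_1\le0$ on a $k$-dimensional subspace of $\mathcal H_0$, a contradiction. $\square$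

For a lower bound, use $\mathcal H_0\subset\mathcal H_\omega$ for every $\omega$. For $\psi\in\mathcal H_0$ and $e<1$,
$$Q_e(\psi)=Q_1(\psi)+(1-e)I_e(\psi),\qquad I_e(\psi)=\int_{-\pi}^{\pi}\frac{\cos t\,\langle R\psi,\psi\rangle}{f\,f_e}\,dt, \tag{10}$$
where the integral converges by Hardy's inequality. Since $ff_e\ge1$ where $\cos t\ge0$,
$$I_e(\psi)\le C\|\psi\|_{L^2}^2\quad\text{with }C=\|R\|,\text{ uniformly in }e. \tag{11}$$
So on the span of the eigenfunctions of $Q_1$ with negative eigenvalues, $Q_e$ is negative for $e$ near $1$, and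
$$i_D\le i_\omega(e)\le i_\omega(e)+n_\omega(e)\le i_D+n_D .$$
If $K=0$ this finishes the proof: $n_D=0$ forces $n_\omega(e)=0$. If $K\ne0$ it leaves a gap of width $n_D$, and $n_\omega(e)$ may be anything up to $n_D$; Example 5 shows that the gap may really be occupied. To close it we must push the directions of $K$ to the negative side as well, and by (10) this is a matter of the sign of $I_e$ on $K$ in the limit, that is, of $T$.

**Lemma 3.** If $T(\psi)<0$ for all $0\ne\psi\in K$, then there is $\varepsilon_2>0$ with $i_\omega(e)\ge i_D+n_D$ for all $|\omega|=1$ and $e\in(1-\varepsilon_2,1)$.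

*Proof.* Let $E\subset\mathcal H_0$ be the span of the eigenfunctions of $Q_1$ with eigenvalues $\le0$. Then $\dim E=i_D+n_D$, $Q_1\le0$ on $E$, and for $\psi\in E$ we have $Q_1(\psi)=0$ if and only if $\psi\in K$. As $E\subset\mathcal H_\omega$ for every $\omega$, it suffices to show $Q_e<0$ on $E\setminus\{0\}$ for $e$ near $1$.

Suppose not: there are $e_j\to1$ and $\psi_j\in E$ with $\|\psi_j\|_{L^2}=1$, $Q_{e_j}(\psi_j)\ge0$, and, $E$ being finite-dimensional, $\psi_j\to\psi\ne0$ in $E$. By (10) and (11), $Q_1(\psi_j)\ge-C(1-e_j)$, so $Q_1(\psi)\ge0$, hence $Q_1(\psi)=0$ and $\psi\in K$. Since $Q_1(\psi_j)\le0$, (10) also gives $I_{e_j}(\psi_j)\ge0$. Fix $e'<1$. Where $\cos t<0$ and $e_j>e'$ we have $1/f_{e_j}\ge1/f_{e'}$, so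
$$0\le\int_{\cos t>0}\frac{\cos t\,\langle R\psi_j,\psi_j\rangle}{ff_{e_j}}\,dt+\int_{\cos t<0}\frac{\cos t\,\langle R\psi_j,\psi_j\rangle}{ff_{e'}}\,dt .$$
Let $j\to\infty$. The first term converges to the one with $\psi$ and $f^2$, since $ff_{e_j}\ge1$ there and $\psi_j\to\psi$ uniformly. The second converges because $1/f_{e'}$ is bounded and $\int|\cdot|^2/f$ is continuous on $E$. Now let $e'\uparrow1$: where $\cos t<0$, $1/f_{e'}$ increases to $1/f$, and monotone convergence applies. We obtain $0\le T(\psi)$, a contradiction. (This includes the case $T(\psi)=-\infty$.) $\square$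

So Theorem A is reduced to the following.

**Proposition 4.** Let $R>0$ and $W=0$. Then $T(\psi)<0$ for all $0\ne\psi\in K$.

Its difficulty is visible in (2): the weight $\cos t$ is positive on $|t|<\pi/2$, where $\psi$ may well be large. We must use the equation.

## Integral identities on the line

**Step 1 (reduction to real $y$ with finite $T$).** Since $J$ and $R$ are real, real and imaginary parts of elements of $K$ lie in $K$, and $T(\psi)=T(\mathrm{Re}\,\psi)+T(\mathrm{Im}\,\psi)$. So let $0\ne y\in K$ be $V$-valued. If $T(y)=-\infty$ there is nothing to prove, so assume $T(y)>-\infty$. As $R>0$, this means $\int|y|^2f^{-2}dt<\infty$.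

**Step 2 (a change of variable that makes the equation polynomial).** Put $x=\tan(t/2)\in\mathbb R$ and $P=1+x^2$. Then $f=2\cos^2(t/2)=2/P$, $dt=f\,dx$ and $\frac{d}{dt}=\frac P2\frac{d}{dx}$. So $y''=\frac P4(Py_x)_x$, and (1), multiplied by $4/P$, becomes
$$(Py_x)_x+4Jy_x=2Ry,\qquad x\in\mathbb R. \tag{12}$$
Moreover $\int P|y|^2dx=2\int|y|^2f^{-2}dt<\infty$. With $b=\langle Ry,y\rangle$ and $\cos t=f-1$,
$$T=\int\Big(1-\frac1f\Big)b\,dx=\frac12\int_{\mathbb R}(1-x^2)\,b\,dx. \tag{13}$$

**Step 3 (decay, needed for every integration by parts below).** We claim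
$$y=o(|x|^{-3/2}),\quad y_x=o(|x|^{-5/2})\quad(|x|\to\infty),\qquad\int\big(x^2|y|^2+x^4|y_x|^2\big)dx<\infty. \tag{14}$$
The substitution $x\to-x$ changes (12) only by $J\to-J$, so it suffices to treat $x\to+\infty$. With $x=e^\tau$, $\tau\ge0$ (here $\tau$ is just a variable), $y_\tau=xy_x$ and
$$(1+e^{-2\tau})y_{\tau\tau}+(1-e^{-2\tau})y_\tau+4e^{-\tau}Jy_\tau=2Ry .$$
So $y_{\tau\tau}=\alpha(\tau)y_\tau+\beta(\tau)y$ with matrices bounded by some $A$. For an integer $n\ge1$ let $I=[n,n+1]$, $I^*=[n-1,n+2]$, and let $\eta$ be a cutoff with $0\le\eta\le1$, $\eta=1$ on $I$, support in $I^*$, $|\eta'|\le2$. Pair the equation with $\eta^2y$ and integrate by parts: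
$$\int\eta^2|y_\tau|^2\le2\int\eta|\eta'||y||y_\tau|+A\int\eta^2|y||y_\tau|+A\int\eta^2|y|^2 .$$
Absorbing $\frac12\int\eta^2|y_\tau|^2$ in the left side gives $\int_I|y_\tau|^2\le C\int_{I^*}|y|^2$ with $C$ independent of $n$. Next, $g=|y|^2+|y_\tau|^2$ satisfies $|g'|\le C_1g$, so on the unit interval $I$
$$\sup_Ig\le e^{C_1}\int_Ig\,d\tau\le C_2\int_{I^*}|y|^2d\tau\le C_3e^{-3n}\int_{I^*}e^{3\tau}|y|^2d\tau .$$
Since $\int_0^\infty e^{3\tau}|y|^2d\tau=\int_1^\infty x^2|y|^2dx<\infty$, the last integrals tend to $0$, so $|y|^2+|y_\tau|^2=o(e^{-3\tau})$. Summing the same bound over $n$ gives $\int_1^\infty e^{3\tau}|y_\tau|^2d\tau<\infty$. With $y_x=e^{-\tau}y_\tau$ and $\int x^4|y_x|^2dx=\int e^{3\tau}|y_\tau|^2d\tau$ we have (14).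

**Step 4 (pairing with $y$).** The boundary term $P\langle y_x,y\rangle$ is $o(|x|^{-2})$. Pairing (12) with $y$,
$$2\int b=-\int P|y_x|^2+4\int\langle Jy_x,y\rangle. \tag{15}$$

**Step 5 (pairing with $xy_x$ and $x^3y_x$, to remove $R$).** Let $g=x$ or $g=x^3$ and pair (12) with $gy_x$. The $J$-term drops because $\langle Jy_x,y_x\rangle=0$. Since $R$ is symmetric, $2\langle Ry,y_x\rangle=b_x$, and the right side gives $\int gb_x=-\int g'b$. On the left,
$$\int\langle(Py_x)_x,gy_x\rangle=\int gP'|y_x|^2+\tfrac12gP(|y_x|^2)_x=\tfrac12\int(gP'-g'P)|y_x|^2 .$$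
The boundary terms $gP|y_x|^2$ and $gb$ vanish by (14): for $g=x^3$ they are $x^3(1+x^2)\,o(|x|^{-5})$ and $x^3o(|x|^{-3})$. So $\int g'b=\frac12\int(g'P-gP')|y_x|^2$, that is,
$$\int b=\tfrac12\int(1-x^2)|y_x|^2,\qquad3\int x^2b=\tfrac12\int(3x^2+x^4)|y_x|^2. \tag{16}$$

**Step 6 (a formula for $T$ with a free constant).** From (13) and (16), $12T=6\int b-6\int x^2b=\int(3-6x^2-x^4)|y_x|^2$, so
$$-12\,T=\int(x^4+6x^2-3)|y_x|^2\,dx .$$
The operator $R$ has disappeared, and the weight is positive for large $|x|$, but it is negative near $x=0$, so the sign is still not clear. One relation has not been used. Inserting the first relation of (16) in (15) gives $\int(1-x^2)|y_x|^2=-\int(1+x^2)|y_x|^2+4\int\langle Jy_x,y\rangle$, i.e. $\int|y_x|^2=2\int\langle Jy_x,y\rangle$. Adding $c$ times this relation, for any real $c$,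
$$-12\,T=\int_{\mathbb R}(x^4+6x^2-3+c)|y_x|^2\,dx-2c\int_{\mathbb R}\langle Jy_x,y\rangle\,dx. \tag{17}$$
We choose $c$ after looking at the Fourier side.

## A fourth-order form on the Fourier side and its square

Identify $(V,J)$ with $\mathbb C^m$, $J=i$. Then $\langle\cdot,\cdot\rangle=\mathrm{Re}\,h$ with the Hermitian product $h(u,v)=\langle u,v\rangle+i\langle u,Jv\rangle$, linear in $u$. The operator $R$ is only real-linear, but it no longer occurs in (17). For functions $u:\mathbb R\to V=\mathbb C^m$ let $\hat u(k)=\int u(x)e^{ikx}dx$, and put $\chi=\widehat{y_x}=-ik\hat y$.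

**Step 1 (behavior of $\chi$ at $k=0$, which uses (12) once more).** By (14), $y_x,xy_x,x^2y_x\in L^2$, so $\chi\in H^2(\mathbb R;\mathbb C^m)$; also $y,y_x,xy_x\in L^1$. Clearly $\chi(0)=\int y_x=0$. Next, $\chi'(0)=i\int xy_x\,dx=-i\int y\,dx$. Integrating (12) over $\mathbb R$ gives $2R\int y=[Py_x+4Jy]_{-\infty}^{\infty}=0$, and $R$ is invertible, so $\chi'(0)=0$. By Cauchy–Schwarz, $|\chi'(k)|\le|k|^{1/2}\big|\int_0^k|\chi''|^2\big|^{1/2}$, so as $k\to0$
$$\chi'=o(|k|^{1/2}),\qquad\chi=o(|k|^{3/2}). \tag{18}$$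
Hardy's inequality gives $\chi'/k\in L^2$. From $\frac{|\chi(k)|}{k^2}\le\int_0^1s\,\frac{|\chi'(sk)|}{s|k|}\,ds$ and Minkowski's inequality, $\|\chi/k^2\|\le\int_0^1s\cdot s^{-1/2}ds\,\|\chi'/k\|=\frac23\|\chi'/k\|$. So
$$\chi'/k,\ \chi/k^2\in L^2. \tag{19}$$

**Step 2 (Plancherel).** Since $i\chi=k\hat y$ and $|\chi|^2=k^2|\hat y|^2$,
$$\int\langle Jy_x,y\rangle dx=\frac1{2\pi}\mathrm{Re}\int h(i\chi,\hat y)\,dk=\frac1{2\pi}\int k|\hat y|^2dk=\frac1{2\pi}\int\frac{|\chi|^2}k\,dk .$$
Multiplication by $ix$ becomes $d/dk$, so (17) turns into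
$$-24\pi T=\int_{\mathbb R}|\chi''|^2+6|\chi'|^2+\Big(c-3-\frac{2c}k\Big)|\chi|^2\,dk. \tag{20}$$

**Step 3 (Example 1 dictates $c$).** For $R=I$ the element $fe^{-Jt}v$ of $K$ has $T=0$. Since $1+ix=e^{it/2}/\cos(t/2)$, we have $\frac12fe^{-it}v=(1+ix)^{-2}v$, whose Fourier transform is proportional to $ke^{-k}\mathbf 1_{k>0}$, and $\chi$ is proportional to $k^2e^{-k}\mathbf 1_{k>0}$. If the right side of (20) is to be nonnegative on $k>0$, it should be stationary at $\chi=k^2e^{-k}$, that is, $\chi''''-6\chi''+(c-3-\frac{2c}k)\chi=0$. With $\chi''=(2-4k+k^2)e^{-k}$ and $\chi''''=(12-8k+k^2)e^{-k}$ the left side is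
$$\big[(16-2c)k+(c-8)k^2\big]e^{-k}.$$
So $c=8$, and both coefficients vanish at once. From now on $c=8$:
$$-24\pi T=\int_{\mathbb R}|\chi''|^2+6|\chi'|^2+\Big(5-\frac{16}k\Big)|\chi|^2\,dk. \tag{21}$$
On $k<0$ the integrand is $|\chi''|^2+6|\chi'|^2+(5+\frac{16}{|k|})|\chi|^2\ge0$. On $k>0$ the coefficient of $|\chi|^2$ is negative for $k<\frac{16}5$, and a pointwise estimate is impossible. Instead we write the form as a sum of squares that vanish on $k^2e^{-k}$. That function satisfies $\chi'=s\chi$ with $s=\frac2k-1$, so we try $\xi=\chi'-s\chi$ and look for $\int|\xi'|^2+v|\xi|^2$. Matching the coefficient of $|\chi'|^2$ will force $v=6-s^2-3s'=5+\frac4k+\frac2{k^2}$, which is positive.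

**Lemma 5.** On $(0,\infty)$, with $s=\frac2k-1$ and $\xi=\chi'-s\chi$,
$$\int_0^\infty|\chi''|^2+6|\chi'|^2+\Big(5-\frac{16}k\Big)|\chi|^2\,dk=\int_0^\infty|\xi'|^2+\Big(5+\frac4k+\frac2{k^2}\Big)|\xi|^2\,dk .$$

*Proof.* Let $v=5+\frac4k+\frac2{k^2}$. First expand $\xi'=\chi''-s\chi'-s'\chi$:
$$|\xi'|^2=|\chi''|^2+s^2|\chi'|^2+s'^2|\chi|^2-2s\,\mathrm{Re}\,h(\chi'',\chi')-2s'\,\mathrm{Re}\,h(\chi'',\chi)+2ss'\,\mathrm{Re}\,h(\chi',\chi).$$
Here
$$-2s\,\mathrm{Re}\,h(\chi'',\chi')=-(s|\chi'|^2)'+s'|\chi'|^2,$$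
$$-2s'\,\mathrm{Re}\,h(\chi'',\chi)=-\big(2s'\,\mathrm{Re}\,h(\chi',\chi)\big)'+2s''\,\mathrm{Re}\,h(\chi',\chi)+2s'|\chi'|^2,$$
and the collected terms in $\mathrm{Re}\,h(\chi',\chi)$ are
$$(s''+ss')(|\chi|^2)'=\big((s''+ss')|\chi|^2\big)'-(s'''+s'^2+ss'')|\chi|^2 .$$
Therefore
$$|\xi'|^2=|\chi''|^2+(s^2+3s')|\chi'|^2-(s'''+ss'')|\chi|^2+\frac{d}{dk}\Big(-s|\chi'|^2-2s'\,\mathrm{Re}\,h(\chi',\chi)+(s''+ss')|\chi|^2\Big),$$
$$v|\xi|^2=v|\chi'|^2+\big(vs^2+(vs)'\big)|\chi|^2-\frac{d}{dk}\big(vs|\chi|^2\big).$$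
Near $k=0$ the functions under $d/dk$ are $O\big(|\chi'|^2/k+|\chi'||\chi|/k^2+|\chi|^2/k^3\big)=o(1)$ by (18). At infinity they vanish, because $s,s',s'',v$ are bounded there and $\chi,\chi'\to0$ as $\chi\in H^2$. The remaining integrals converge absolutely: near $0$ the coefficients of $|\chi'|^2$ are $O(k^{-2})$ and those of $|\chi|^2$ are $O(k^{-4})$, so (19) applies; away from $0$ they are bounded and $\chi\in H^2$.

It remains to add the coefficients. With $s'=-\frac2{k^2}$, $s''=\frac4{k^3}$, $s'''=-\frac{12}{k^4}$,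
$$s^2+3s'+v=1-\tfrac4k+\tfrac4{k^2}-\tfrac6{k^2}+5+\tfrac4k+\tfrac2{k^2}=6,$$
$$-(s'''+ss'')=\tfrac4{k^3}+\tfrac4{k^4},\qquad vs^2=5-\tfrac{16}k+\tfrac6{k^2}+\tfrac8{k^3}+\tfrac8{k^4},$$
$$vs=-5+\tfrac6k+\tfrac6{k^2}+\tfrac4{k^3},\qquad(vs)'=-\tfrac6{k^2}-\tfrac{12}{k^3}-\tfrac{12}{k^4}.$$
The coefficient of $|\chi|^2$ is $-(s'''+ss'')+vs^2+(vs)'=5-\frac{16}k$. $\square$

That the last coefficient comes out right is no accident: if it were $5-\frac{16}k-\kappa(k)$, then the form of (21) on $k>0$ would be $\int|\xi'|^2+v|\xi|^2+\kappa|\chi|^2$. At $\chi=k^2e^{-k}$, where $\xi=0$, its Euler–Lagrange equation is $\kappa\chi=0$, and we checked in Step 3 that this $\chi$ is stationary.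

*Proof of Proposition 4.* By the reduction above, let $0\ne y\in K$ be real with $T=T(y)>-\infty$. By (21), the sign on $k<0$ and Lemma 5, $T\le0$.

Suppose $T=0$. The goal is to see that $y$ must be the function of Example 1. All the nonnegative integrands vanish, so $\chi=0$ on $k<0$ and $\xi=0$ on $k>0$. Thus $\chi'=(\frac2k-1)\chi$ there, and $\chi=c_0k^2e^{-k}\mathbf 1_{k>0}$ with $c_0\in\mathbb C^m$. If $c_0=0$, then $y_x=0$, and $y=0$ because $y\to0$ at infinity; so $c_0\ne0$. Hence $\hat y=ic_0\,ke^{-k}\mathbf 1_{k>0}$ and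
$$y(x)=\frac1{2\pi}\int_0^\infty ic_0\,ke^{-k}e^{-ikx}\,dk=(1+ix)^{-2}v_0,\qquad v_0=\frac{ic_0}{2\pi}\ne0 .$$
Insert this in (12). With $y_x=-2i(1+ix)^{-3}v_0$, $y_{xx}=-6(1+ix)^{-4}v_0$ and $P=(1+ix)(1-ix)$,
$$Py_{xx}+(2x+4i)y_x=(1+ix)^{-3}\big(-6+6ix-4ix+8\big)v_0=2(1+ix)^{-2}v_0=2y .$$
The left side is $(Py_x)_x+4Jy_x=2Ry$. So $Ry(x)=y(x)$ for all $x$. At $x=0$ this says $Rv_0=v_0$. At $x=1$, where $(1+i)^{-2}=-\frac i2$, it says $RJv_0=Jv_0$. So $0\ne v_0\in W$, contradicting $W=0$. Hence $T<0$. $\square$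

## Proof of Theorem A and of Theorem B

**Step 1 (the case $W=0$).** Let $R>0$ and $W=0$. Proposition 4 and Lemmas 2 and 3 give, with $\varepsilon=\min(\varepsilon_1,\varepsilon_2)$, for all $e\in(1-\varepsilon,1)$ and all $|\omega|=1$,
$$i_D+n_D\le i_\omega(e)\le i_\omega(e)+n_\omega(e)\le i_D+n_D .$$
So $n_\omega(e)=0$ for every $\omega$ on the unit circle, and by (9) the monodromy of (3) has no eigenvalue there.

**Step 2 (Theorem A).** For a nondegenerate minimizer, Lemma 1 gives $R>0$ and $W=0$ on $V$, and the essential part is (3) by the reduction leading to (6). Step 1 is Theorem A; $\varepsilon$ depends only on $(V,\langle\cdot,\cdot\rangle,J,R)$, hence on $n$, the masses and $a_0$. $\blacksquare$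

**Step 3 (Theorem B for general $W$).** The case $W=0$ is Step 1. In general $W$ is $R$-invariant, since $R=I$ on it, and $J$-invariant: if $v\in W$, then $R(Jv)=Jv$ and $R(J\,Jv)=-Rv=-v=J\,Jv$. Hence $W^\perp$ is invariant too, and (3) splits symplectically. On $W^\perp$ the corresponding space is $W\cap W^\perp=0$, so by Step 1 this part is hyperbolic for $e$ near $1$. On $W$ put $y=e^{-Jt}z$; as in Example 1, (3) becomes $z''+z=z/f_e$. Since $f_e''+f_e=1$, for each $v\in W$ there is the solution $f_ev$ and, by reduction of order, $f_e\big(\int_0^tf_e^{-2}\big)v$. A shift by $2\pi$ fixes the first and adds to the second a multiple of the first, so it acts unipotently. Since $e^{-Jt}$ is $2\pi$-periodic, all $2\dim_{\mathbb R}W$ multipliers on $W$ equal $1$, for every $e\in[0,1)$. $\blacksquare$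

## Proof of Theorem C: oscillation at the singular endpoint

Now $a_0$ is any central configuration for which $D^2U|_{\mathcal E}(a_0)$ has an eigenvalue below $-U(a_0)/8$, and $R=\hat R|_V$ need not be positive.

**Step 1 (set-up without positivity).** By Lemma 1(a) the nonzero eigenvalues of the Hessian are $\mu$ times eigenvalues of $R$ on $V$. So there is a real unit vector $v\in V$ with $Rv=rv$, $r<-\frac18$. Fix $|\omega|=1$. For $e<1$ the function $1/f_e$ is bounded, so $Q_e$ on $\mathcal H_\omega$ is closed and semibounded with compact resolvent, and (9) holds as before; its derivation did not use positivity of $R$. Moreover $|Q_e(y)-Q_{e_0}(y)|\le C_{e_0}|e-e_0|\,\|y\|_{L^2}^2$ for $e$ near $e_0<1$, so by the min-max principle the eigenvalues of $Q_e$ depend continuously on $e\in[0,1)$.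

**Step 2 (many negative directions near $t=\pi$).** Since $2|r|>\frac14$, choose $\theta>0$ with $\frac14+\theta^2<2|r|$. Put $\sigma=\pi-t$. For $l\ge1$ let $g_l$ be the restriction of $\sigma^{1/2}\sin(\theta\log\sigma)$ to the interval between its consecutive zeros $\sigma=e^{-(l+1)\pi/\theta}$ and $\sigma=e^{-l\pi/\theta}$, extended by $0$. The function $\sigma^{1/2\pm i\theta}$ has second derivative $(\frac12\pm i\theta)(-\frac12\pm i\theta)\sigma^{-2}\sigma^{1/2\pm i\theta}=-(\frac14+\theta^2)\sigma^{-2}\sigma^{1/2\pm i\theta}$. So $g_l''=-(\frac14+\theta^2)g_l/\sigma^2$ inside the interval, and integration by parts gives $\int g_l'^2=(\frac14+\theta^2)\int g_l^2/\sigma^2$. As $f=1-\cos\sigma\le\sigma^2/2$ and $r<0$, we have $r/f\le-2|r|/\sigma^2$; and $\langle Jv,v\rangle=0$ kills the middle term of the form. Hence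
$$Q_1(g_lv)\le\int g_l'^2-2|r|\frac{g_l^2}{\sigma^2}\,d\sigma=\Big(\frac14+\theta^2-2|r|\Big)\int\frac{g_l^2}{\sigma^2}\,d\sigma<0,$$
where $Q_1$ denotes the same expression, finite because $g_l$ is supported away from $\sigma=0$.

**Step 3 (the index is unbounded).** The $g_lv$ vanish at $t=\pm\pi$, so they lie in $\mathcal H_\omega$, and their supports have disjoint interiors, so $Q_e$ is diagonal on their span. For any finite number of them $Q_e(g_lv)\to Q_1(g_lv)<0$ as $e\to1$, since $f_e\to f$ uniformly and $f$ is bounded below on their supports. Hence $i_\omega(e)\to\infty$ as $e\to1$.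

**Step 4 (so eigenvalues must cross zero).** If for some $e_0<1$ we had $n_\omega(e)=0$ for all $e\in(e_0,1)$, then by continuity no eigenvalue of $Q_e$ would change sign on $(e_0,1)$, and $i_\omega$ would be a finite constant there, contradicting Step 3. So there are $e_j\to1$ with $n_\omega(e_j)>0$, that is, $\omega\in\sigma(\gamma_{e_j}(2\pi))$. $\blacksquare$

The range where $D^2U|_{\mathcal E}(a_0)$ restricted to $V$ has smallest eigenvalue in $[-U(a_0)/8,0]$ is not treated in these notes. There $a_0$ is not a nondegenerate minimizer, so it lies outside Theorem A.
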